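\title{Minimal faithful permutation degrees of the groups between $\mathrm{SL}_n(q)$ and $\mathrm{GL}_n(q)$}

\begin{abstract}
For a finite group $G$ let $p(G)$ be the least $N$ such that $G$ embeds in the symmetric group $S_N$. We determine $p(G)$ for every group $G$ with $\mathrm{SL}_n(q)\le G\le \mathrm{GL}_n(q)$, where $n\ge 2$ and $q$ is any prime power. One formula covers all cases except $(n,q)=(4,2)$, and it proves a conjecture stated by Borade and Takloo-Bighash that expresses $p(\mathrm{GL}_n(q))$ through $p(\mathrm{SL}_n(q))$ and the prime-power factors of $q-1$. The main tool is a count of eigenspaces of groups of transvections. It shows that for $n\ge3$ a proper subgroup of $\mathrm{SL}_n(q)$ whose index lies below an explicit bound of order $q^n$ fixes a point or a hyperplane.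
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finite group $G$, let $p(G)$ be the least natural number $N$ such that the symmetric group $S_N$ has a subgroup isomorphic to $G$. Equivalently, $p(G)$ is the least size of a faithful $G$-set. A $G$-set is a disjoint union of orbits $G/K_1,\dots,G/K_t$, so $p(G)$ is the least value of $\sum_j[G:K_j]$ over the families of subgroups $K_1,\dots,K_t$ whose intersection contains no nontrivial normal subgroup of $G$. Two extreme cases show what the invariant measures. If $G$ is simple, one orbit suffices and $p(G)$ is the least index of a proper subgroup. If $G$ is cyclic of order $k>1$, it pays to use one orbit for each prime, and $p(G)$ is the sum of the prime-power factors of $k$ (Example~\ref{ex:cyclic}); thus $p(G)=2+3=5$ for $k=6$. The group $\mathrm{GL}_n(q)=\mathrm{GL}_n(\mathbb F_q)$ mixes the two cases. Apart from two small exceptions, it is built from the simple group $\mathrm{PSL}_n(q)$, the cyclic group of scalars and the cyclic quotient given by the determinant.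

Fix a prime power $q$ and an integer $n\ge 2$, and put
\[
V=\mathbb F_q^n,\qquad g=\gcd(n,q-1),\qquad M=\frac{q^n-1}{q-1}.
\]
For a prime $r$ and a positive integer $a$, let $a_r$ be the largest power of $r$ dividing $a$. A \emph{point} is a one-dimensional subspace of $V$ and a \emph{hyperplane} is an $(n-1)$-dimensional subspace; there are $M$ of each. For a prime $r\mid q-1$, let $\mu_r$ be the group of scalar matrices of order dividing $r$, and let $C_r\le\mathbb F_q^*$ be the subgroup of elements of order prime to $r$, which has index $(q-1)_r$.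

What should $p(\mathrm{GL}_n(q))$ be? The action on the $M$ points has the scalars as its kernel, so the question is how cheaply each $\mu_r$ can be made to act nontrivially. The determinant gives an action on $\mathbb F_q^*/C_r$, a set of only $(q-1)_r$ elements. A scalar $\zeta$ of order $r$ acts on it as multiplication by $\zeta^n$, which is nontrivial exactly when $r\nmid n$. If $r\mid n$, that is $r\mid g$, then $\mu_r\le\mathrm{SL}_n(q)$ and the determinant does not see $\mu_r$. One can then use the set $(V\setminus 0)/C_r$ of nonzero vectors up to scalars in $C_r$, which has $M(q-1)_r$ elements. This set maps onto the set of points, so the orbit of points is needed only when $g=1$. For $\mathrm{GL}_2(7)$, for example, $M=8$, $g=2$ and $q-1=6$, and we obtain a faithful action on $8\cdot 2+3=19$ elements, while the action on nonzero vectors needs $48$. The natural guess is that these constructions are optimal.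

For a positive integer $m$, let $T_{n,q}(m)$ be the sum of $m_r$ over the primes $r$ that divide $m$ but not $g$; an empty sum is $0$. The following conjecture is stated in \cite{BT}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $q\ge5$ be an odd prime power and $n\ge 2$. If $g=1$, then $p(\mathrm{GL}_n(q))=\frac{q^n-1}{q-1}+T_{n,q}(q-1)$. If $g>1$, then $p(\mathrm{GL}_n(q))=p(\mathrm{SL}_n(q))+T_{n,q}(q-1)$.}
\medskip

We prove that the guess above is correct for every group between $\mathrm{SL}_n(q)$ and $\mathrm{GL}_n(q)$ and every prime power $q$, with one exception.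

\begin{theorem}\label{thm:main}
Let $q$ be a prime power, $n\ge2$, and $\mathrm{SL}_n(q)\le G\le\mathrm{GL}_n(q)$. Put $\Delta=\det G\le\mathbb F_q^*$. If $(n,q)\ne(4,2)$, then
\[
p(G)=
\begin{cases}
\displaystyle M\sum_{r\mid g}(q-1)_r+\sum_{r\,\mid\,|\Delta|,\ r\nmid g}|\Delta|_r & \text{if } g>1,\\[3ex]
\displaystyle M+\sum_{r\,\mid\,|\Delta|}|\Delta|_r & \text{if } g=1,
\end{cases}
\]
where the sums run over primes $r$. If $(n,q)=(4,2)$, then $p(\mathrm{GL}_4(2))=p(A_8)=8\neq 15=M$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The Conjecture is true. Its formulas hold for all prime powers $q$ and all $n\ge2$, with the single exception $(n,q)=(4,2)$. Moreover, if $g>1$, then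
\[
p(\mathrm{SL}_n(q))=M\sum_{r\mid g}(q-1)_r,\qquad p(\mathrm{GL}_n(q))=M\sum_{r\mid g}(q-1)_r+T_{n,q}(q-1).
\]
\end{corollary}

\begin{proof}
For $G=\mathrm{GL}_n(q)$ we have $|\Delta|=q-1$, and in both cases of Theorem~\ref{thm:main} the last sum is $T_{n,q}(q-1)$. For $G=\mathrm{SL}_n(q)$ we have $|\Delta|=1$, and the last sum is empty. For $(n,q)=(4,2)$ we have $g=1$, and the conjectured value is $15$.
\end{proof}

The work lies in the lower bound. Section~\ref{sec:reduction} shows that the costs of detecting the various minimal normal subgroups add up. This reduces the theorem to two statements about $\mathrm{SL}_n(q)$: if $g=1$, a proper subgroup has index at least $M$; and if $r\mid g$, a subgroup $K$ that does not contain $\mu_r$ has index at least $M(q-1)_r$. The second statement is the harder one. If $K$ had smaller index, then adjoining the central elements of $r$-power order would give a proper subgroup of index less than $M(q-1)_r/g_r$. The factor $(q-1)_r/g_r$ can be as large as $(q-1)/2$, as for $q=17$, $n=6$, $r=2$. So it is not enough to know the least index of a proper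 subgroup; one has to control all subgroups of index up to about $q^n/2$. Proposition~\ref{prop:small} does this for $n\ge 3$ by the counting principle of Section~\ref{sec:count}, and Section~\ref{sec:bounds} derives the two bounds.

For $n\ge3$, $q\ge3$ and $(n,q)\notin\{(3,4),(4,3)\}$ the proof uses only the textbook facts recalled in Section~\ref{sec:prelim}. For $n=2$ and $q$ odd it uses Dickson's list of the subgroups of $\mathrm{PSL}_2(q)$. These cases cover the Conjecture. The remaining cases use Cooperstein's theorem on the least index of a proper subgroup of $\mathrm{PSL}_n(q)$.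

\section{Notation and standard facts}\label{sec:prelim}

Throughout, $L=\mathrm{SL}(V)=\mathrm{SL}_n(q)$, $V^*$ is the dual space, and $[a,b]=aba^{-1}b^{-1}$. Scalars $a\in\mathbb F_q^*$ are identified with scalar matrices.

\subsection*{Characters}
A character of a finite abelian group $A$ is a homomorphism $A\to\mathbb C^*$. We use three facts.
\begin{itemize}
\item[(C1)] A finite-dimensional complex representation $E$ of $A$ is the direct sum of the eigenspaces $\{f\in E: af=\lambda(a)f\text{ for all }a\in A\}$, where $\lambda$ runs over the characters. We say that $\lambda$ \emph{occurs} in $E$ if its eigenspace is nonzero.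
\item[(C2)] For $B\le A$ let $B^\perp$ be the group of characters trivial on $B$. Then $B$ is the common kernel of the characters in $B^\perp$. Hence $B^\perp\subseteq C^\perp$ implies $C\le B$, and a proper subgroup is killed by some nontrivial character.
\item[(C3)] Fix a nontrivial character $\psi$ of $(\mathbb F_q,+)$. For a finite-dimensional $\mathbb F_q$-space $W$, the map $\xi\mapsto\psi\circ\xi$ is a bijection from $W^*$ onto the characters of $(W,+)$. Indeed it is a homomorphism, it is injective because a nonzero $\xi$ maps onto $\mathbb F_q$, and both groups have order $|W|$.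
\end{itemize}
For a finite set $\Omega$ with a group action, $\mathbb C\Omega$ is the permutation representation with basis $\Omega$.

\subsection*{Transvections}
For $v\in V$ and $\varphi\in V^*$ with $\varphi(v)=0$ let $t(v,\varphi)\colon x\mapsto x+\varphi(x)v$. This map is unipotent and so lies in $L$; it is called a \emph{transvection} if $v,\varphi\neq0$. Whenever the terms are defined, $c\in\mathbb F_q$ and $h\in \mathrm{GL}(V)$,
\begin{gather*}
t(v,\varphi)t(v,\varphi')=t(v,\varphi+\varphi'),\qquad t(u,\eta)t(u',\eta)=t(u+u',\eta),\\
t(cv,\varphi)=t(v,c\varphi),\qquad h\,t(v,\varphi)\,h^{-1}=t(hv,\varphi h^{-1}).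
\end{gather*}
The commutator formula that we need is
\begin{equation}\label{eq:comm}
[t(v,\varphi),t(u,\eta)]=t(v,\varphi(u)\eta)\qquad\text{if }\ \varphi(v)=\eta(u)=\eta(v)=0 .
\end{equation}
To prove it, let $A\colon x\mapsto\varphi(x)v$ and $B\colon x\mapsto\eta(x)u$. Then $A^2=B^2=BA=0$, and $AB$ is the map $x\mapsto\varphi(u)\eta(x)v$. The commutator is $(1+A+B+AB)(1-A-B+AB)$, and this equals $1+AB$ because every term containing $A^2$, $B^2$ or $BA$ vanishes.

For $0\ne v\in V$ and $0\neq\eta\in V^*$ put $v^\perp=\{\varphi\in V^*:\varphi(v)=0\}$ and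
\[
T_v=\{t(v,\varphi):\varphi\in v^\perp\}\cong v^\perp,\qquad T^\eta=\{t(u,\eta):u\in\ker\eta\}\cong\ker\eta .
\]
These are abelian groups of order $q^{n-1}$. A \emph{flag} is a pair $(v,\eta)$ with $v,\eta\ne0$ and $\eta(v)=0$. For a flag,
\[
X_{v,\eta}=T_v\cap T^\eta=\{t(cv,\eta):c\in\mathbb F_q\}\cong\mathbb F_q ,
\]
since $t(v,\varphi)=t(u,\eta)\neq1$ forces $u\in\mathbb F_qv$.

\subsection*{The group $L$}
The following facts are standard.
\begin{itemize}
\item[(L1)] $L$ is generated by transvections and is transitive on $V\setminus 0$, on points and on hyperplanes. Thus the stabilizer in $L$ of a point or of a hyperplane has index $M$.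
\item[(L2)] If $(n,q)\notin\{(2,2),(2,3)\}$, then $L$ is perfect, that is $L=[L,L]$, and $\mathrm{PSL}_n(q)=L/Z(L)$ is simple.
\item[(L3)] An element of $\mathrm{GL}(V)$ that centralizes $L$ is scalar, because commuting with $t(v,\varphi)$ forces it to fix the point $\mathbb F_qv$, and an element fixing all points is scalar. In particular $Z(L)=\{a\in\mathbb F_q^*:a^n=1\}$ is cyclic of order $g$.
\item[(L4)] If $q$ is odd, then $-1$ is the only involution of $\mathrm{SL}_2(q)$, since an involution is diagonalizable with eigenvalues $\pm1$ of product $1$.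
\item[(L5)] (Duality.) For $h\in L$ define $h^*\in\mathrm{SL}(V^*)$ by $h^*\xi=\xi h^{-1}$. Then $h\mapsto h^*$ is an isomorphism $L\to\mathrm{SL}(V^*)$ that inverts scalars and so preserves $\mu_r$. The element $h$ fixes the hyperplane $\ker\eta$ if and only if $h^*$ fixes the point $\mathbb F_q\eta$, and points of $V$ correspond to hyperplanes of $V^*$ in the same way. Identifying $V^{**}$ with $V$, we have $t(u,\eta)^*=t(\eta,-u)$, so $T^\eta$ is mapped onto $T_\eta$.
\end{itemize}
Perfectness enters through one remark. If $K,Z'$ are subgroups of a group, $Z'$ is central and $A$ is a perfect subgroup, then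
\begin{equation}\label{eq:perfect}
A\le KZ'\ \Longrightarrow\ A=[A,A]\le[KZ',KZ']=[K,K]\le K .
\end{equation}

\subsection*{Two classification results}
\begin{itemize}
\item[(D)] From Dickson's list of the subgroups of $\mathrm{PSL}_2(q)$ \cite[Satz II.8.27]{Hup}: for $q$ odd, a subgroup of odd order is elementary abelian of order dividing $q$, or cyclic of order dividing $(q+1)/2$ or $(q-1)/2$, or a semidirect product of an elementary abelian group of order dividing $q$ by a cyclic group of order dividing $(q-1)/2$.
\item[(Co)] Cooperstein's theorem \cite{Coo}, \cite[Table 5.2.A]{KL}: the least index of a proper subgroup of the simple group $\mathrm{PSL}_n(q)$ is $M$, unless $(n,q)\in\{(2,5),(2,7),(2,9),(2,11),(4,2)\}$.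
\end{itemize}

\section{Reduction to two bounds in $\mathrm{SL}_n(q)$}\label{sec:reduction}

A normal subgroup $A$ of $G$ acts trivially on $G/K$ if and only if $A\le K$, because the point stabilizers are the conjugates of $K$. So a faithful action must contain, for each minimal normal subgroup $A$, an orbit $G/K$ with $A\not\le K$. One orbit may serve several minimal normal subgroups at once. The next lemma gives conditions under which this saves nothing: the cost of a shared orbit is multiplicative, and a product beats a sum.

\begin{lemma}\label{lem:add}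
Let $G\ne1$ be a finite group and $(A_i)_{i\in I}$ a finite family of nontrivial normal subgroups such that every nontrivial normal subgroup of $G$ contains some $A_i$. Put $m_i=\min\{[G:K]:K\le G,\ A_i\not\le K\}$. Suppose that the $A_i$ are central of pairwise distinct prime orders, with at most one exception $A_*$, which is perfect and satisfies $m_*\ge m_i$ for all $i\in I$. Then $p(G)=\sum_{i\in I}m_i$.
\end{lemma}

\begin{proof}
The kernel of an action is trivial if and only if it contains no $A_i$. So the $G$-set with orbits $G/K_1,\dots,G/K_t$ is faithful if and only if for each $i$ there is $j(i)$ with $A_i\not\le K_{j(i)}$. Taking one orbit of size $m_i$ for each $i$ gives $p(G)\le\sum_i m_i$.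

Conversely, take a faithful $G$-set and fix a function $i\mapsto j(i)$ as above. Let $J=\{i:j(i)=j\}$ be a nonempty fiber and $K=K_j$. It suffices to show that $[G:K]\ge\sum_{i\in J}m_i$. Choose $i_0\in J$ with $m_{i_0}$ maximal, taking $i_0=*$ if $*\in J$, and let $Z'$ be the product of the $A_i$ with $i\in J\setminus\{i_0\}$. Then $Z'$ is central and cyclic of squarefree order at least $2^{|J|-1}$. A nontrivial subgroup of $Z'$ contains one of its factors $A_i$, and $K$ contains none of them, so $K\cap Z'=1$.

We claim that $A_{i_0}\not\le KZ'$. If $i_0=*$, this follows from \eqref{eq:perfect}. Otherwise let $\zeta$ generate $A_{i_0}$ and suppose that $\zeta=kz$ with $k\in K$, $z\in Z'$. The orders of $\zeta$ and $z$ are coprime, so there is an integer $e$ with $\zeta^e=\zeta$ and $z^e=1$. Then $\zeta=(\zeta z^{-1})^e=k^e\in K$, a contradiction. Hence $[G:KZ']\ge m_{i_0}$, and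
\[
[G:K]=|Z'|\,[G:KZ']\ge 2^{|J|-1}m_{i_0}\ge|J|\,m_{i_0}\ge\sum_{i\in J}m_i .\qedhere
\]
\end{proof}

\begin{example}\label{ex:cyclic}
Let $G$ be cyclic of order $k>1$ and let $A_r$ be its subgroup of order $r$, for each prime $r\mid k$. A subgroup avoids $A_r$ if and only if its order is prime to $r$, so $m_r=k_r$ and $p(G)=\sum_{r\mid k}k_r$. The primes must be distinct: the Klein four-group has three subgroups of order $2$, each with $m_i=2$, but it embeds in $S_4$.
\end{example}

Now let $L\le G\le \mathrm{GL}(V)$ and $\Delta=\det G$. Then $G=\{h:\det h\in\Delta\}$, and by (L3) the center $Z(G)=\{a\in\mathbb F_q^*:a^n\in\Delta\}$ is cyclic. Let $\pi$ be the set of primes dividing $|Z(G)|$. For $r\in\pi$ we have $\mu_r\le Z(G)$, and every nontrivial subgroup of $Z(G)$ contains some $\mu_r$ with $r\in\pi$.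

\begin{lemma}\label{lem:normal}
Let $(n,q)\neq(2,2)$ and let $N$ be a nontrivial normal subgroup of $G$. If $g>1$, then $N$ contains $\mu_r$ for some $r\in\pi$. If $g=1$, then $L$ is perfect, and $N$ contains $L$ or some $\mu_r$ with $r\in\pi$.
\end{lemma}

\begin{proof}
We may assume that $N$ is not central. Suppose first that $(n,q)\ne(2,3)$, so that (L2) applies. We show that $L\le N$. This suffices, since for $g>1$ and a prime $r\mid g$ we have $\mu_r\le Z(L)\le Z(G)$. Both $N$ and $L$ are normal in $G$, so $[N,L]\le N\cap L$. Suppose that $N\cap L\le Z(L)$. For $x\in N$ and $s,s'\in L$,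
\[
[x,ss']=xsx^{-1}\,[x,s']\,s^{-1}=[x,s]\,[x,s'],
\]
because $[x,s']$ commutes with $s^{-1}$. So $s\mapsto[x,s]$ is a homomorphism from the perfect group $L$ to an abelian group and is therefore trivial. By (L3), $N$ consists of scalars, a contradiction. Hence $N\cap L$ has nontrivial normal image in the simple group $L/Z(L)$, so $L=(N\cap L)Z(L)$, and \eqref{eq:perfect} gives $L\le N$.

Let $(n,q)=(2,3)$. Then $g=2$, $\pi=\{2\}$ and $|L|=24$. If $N\cap L=1$, then $[N,L]=1$ and $N$ is scalar, a contradiction. If $|N\cap L|$ were odd, it would be $3$, and $L$ would have only one subgroup of order $3$; but the upper and the lower unitriangular matrices form two such subgroups. So $|N\cap L|$ is even, and $-1\in N$ by (L4).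
\end{proof}

For $r\in\pi$ let $m_r$ be the least index of a subgroup of $G$ that does not contain $\mu_r$. The primes not dividing $g$ behave as in a cyclic group.

\begin{lemma}\label{lem:cheap}
The primes in $\pi$ that do not divide $g$ are the primes that divide $|\Delta|$ but not $g$. For such a prime, $m_r=|\Delta|_r$.
\end{lemma}

\begin{proof}
Both $|Z(G)|$ and $|\Delta|$ divide $q-1$, so let $r\mid q-1$ with $r\nmid g$. Then $r\nmid n$. Let $R$ be the Sylow $r$-subgroup of $\mathbb F_q^*$. The map $a\mapsto a^n$ is an automorphism of $R$ that preserves each subgroup, so the Sylow $r$-subgroup of $Z(G)$ is $Z_r=\{a\in R:a^n\in\Delta\}=\Delta\cap R$, of order $|\Delta|_r$. This proves the first claim. Let $r\in\pi$. If $\mu_r\not\le K$, then $K\cap Z_r=1$ because $Z_r$ is cyclic, so $[G:K]\ge[KZ_r:K]=|\Delta|_r$. Conversely, $\{h\in G:\det h\in \Delta\cap C_r\}$ has index $|\Delta|_r$. It does not contain a scalar $\zeta$ of order $r$, since $\det\zeta=\zeta^n$ has order $r$.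
\end{proof}

The remaining costs come from the following two bounds, which are proved in Section~\ref{sec:bounds}.

\begin{proposition}\label{prop:proper}
Let $g=1$ and $(n,q)\notin\{(2,2),(4,2)\}$. Then every proper subgroup of $L$ has index at least $M$.
\end{proposition}

\begin{proposition}\label{prop:central}
Let $r$ be a prime dividing $g$, and let $K\le L$ with $\mu_r\not\le K$. Then $[L:K]\ge M(q-1)_r$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $q=2$, then $G=L$. The group $\mathrm{GL}_2(2)$ has order $6$ and acts faithfully on the $3$ points, so $p(G)=3=M$. The group $\mathrm{GL}_4(2)$ is isomorphic to $A_8$, of order $20160>7!$, so $p(G)=8$. Let $(n,q)$ be any other pair. For $K\le G$ we have $[G:K]\ge[L:L\cap K]$, since the right side is the size of an $L$-orbit on $G/K$.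

Let $g>1$. By Lemma~\ref{lem:normal}, Lemma~\ref{lem:add} applies to the family $(\mu_r)_{r\in\pi}$, so $p(G)=\sum_{r\in\pi}m_r$. Every prime $r\mid g$ lies in $\pi$. For such $r$ and $\mu_r\not\le K$, Proposition~\ref{prop:central} gives $[G:K]\ge[L:L\cap K]\ge M(q-1)_r$. Equality is attained. Indeed, $G$ is transitive on $(V\setminus0)/C_r$, which has $(q^n-1)/|C_r|=M(q-1)_r$ elements, and a scalar of order $r$ does not lie in $C_r$ and so moves every class $vC_r$. Thus $m_r=M(q-1)_r$ for $r\mid g$, and Lemma~\ref{lem:cheap} gives the other terms.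

Let $g=1$. Take the family consisting of the $\mu_r$, $r\in\pi$, and $A_*=L$. If $L\not\le K$, then $[G:K]\ge[L:L\cap K]\ge M$ by Proposition~\ref{prop:proper}, and the stabilizer of a point has index $M$ and does not contain $L$. So $m_*=M$. By Lemma~\ref{lem:cheap}, $\pi$ is the set of primes dividing $|\Delta|$ and $m_r=|\Delta|_r\le q-1<M$. Lemmas~\ref{lem:normal} and~\ref{lem:add} give the formula.
\end{proof}

\section{Counting eigenspaces}\label{sec:count}

A subgroup $K$ of small index gives a permutation representation of small dimension. To exploit this, restrict the representation to a group $X\cong\mathbb F_q$ of transvections. Diagonal matrices normalize $X$ and permute its nontrivial characters freely, so these characters come in large packets, and a small representation has no room for a packet.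

\begin{lemma}\label{lem:count}
Let $E$ be a finite-dimensional complex representation of a group $Y$, let $a\mapsto x_a$ be an isomorphism from $(\mathbb F_q,+)$ onto a subgroup $X\le Y$, and let $\Gamma\le\mathbb F_q^*$. Suppose that for each $\gamma\in\Gamma$ there is $s\in Y$ with $sx_as^{-1}=x_{\gamma a}$ for all $a$. If $X$ acts nontrivially on $E$, then at least $|\Gamma|$ nontrivial characters of $X$ occur in $E$. In particular, $X$ acts trivially if $\dim E<|\Gamma|$.
\end{lemma}

\begin{proof}
By (C3) the characters of $X$ are $\lambda_b\colon x_a\mapsto\psi(ba)$ with $b\in\mathbb F_q$. If $f\neq0$ is an eigenvector for $\lambda_b$ and $s$ belongs to $\gamma$, then $x_a(sf)=s\,x_{\gamma^{-1}a}f=\psi(b\gamma^{-1}a)\,sf$. So $\lambda_{b\gamma^{-1}}$ occurs as well. For $b\ne0$ the coset $b\Gamma$ has $|\Gamma|$ elements. Now use (C1).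
\end{proof}

We call the elements of $\Gamma$ \emph{multipliers}. How many are available depends on how much room the condition $\det=1$ leaves.

\begin{example}\label{ex:sl2}
Let $n=2$, let $H<L$ be proper, and let $X$ be the group of upper unitriangular matrices. The conjugates of $X$ are the groups $X_{v,\eta}$, which generate $L$, so $X$ acts nontrivially on $L/H$. Conjugation by $\operatorname{diag}(c,c^{-1})$ multiplies the upper right entry by $c^2$, so the squares are multipliers. The trivial character also occurs, on the sum of all cosets. Hence $[L:H]\ge 1+(q-1)/\gcd(2,q-1)$. This falls short of $M=q+1$, which is why we quote classification results for $n=2$.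
\end{example}

For $n\ge3$ a spare basis vector can absorb the determinant. The first application settles the subgroups that fix a point. Let $0\neq v\in V$, let $P$ be the stabilizer of $\mathbb F_qv$ in $L$, and define $\delta\colon P\to\mathbb F_q^*$ by $hv=\delta(h)v$. The homomorphism $\delta$ is onto by (L1), and its kernel is the stabilizer $L_v$ of the vector $v$.

\begin{lemma}\label{lem:parabolic}
Let $n\ge3$ and $K\le P$ with $[P:K]<q-1$. Then $L_v\le K$. Hence $K=\delta^{-1}(C)$ with $C=\delta(K)$, and $[P:K]=[\mathbb F_q^*:C]$.
\end{lemma}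

\begin{proof}
Let $(w,\eta)$ be a flag with $\eta(v)=0$, so that $X_{w,\eta}\le P$. Choose $z\in\ker\eta$ independent of $w$, with $z=v$ if $w\notin\mathbb F_qv$; this is possible since $\dim\ker\eta\ge2$. Extend $w,z$ to a basis of $\ker\eta$ and add a vector $y\notin\ker\eta$. For $c\in\mathbb F_q^*$ let $s$ map $w\mapsto cw$, $z\mapsto c^{-1}z$ and fix the other basis vectors. Then $\det s=1$, the vector $v$ is an eigenvector of $s$, and $\eta s^{-1}=\eta$. So $s\in P$ and $s\,t(aw,\eta)\,s^{-1}=t(caw,\eta)$. Lemma~\ref{lem:count} with $\Gamma=\mathbb F_q^*$ and $E=\mathbb C[P/K]$ shows that $X_{w,\eta}$ acts trivially on $P/K$, so $X_{w,\eta}\le K$.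

These groups generate $L_v$. Indeed, write $V=\mathbb F_qv\oplus V'$ and regard $\mathrm{SL}(V')$ as a subgroup of $L_v$. An element $h\in L_v$ induces on $V/\mathbb F_qv\cong V'$ some $A\in\mathrm{SL}(V')$, and $hA^{-1}$ fixes $v$ and acts trivially on $V/\mathbb F_qv$, so $hA^{-1}\in T_v$. The nontrivial elements of $T_v$ are transvections $t(v,\eta)$ with $\eta(v)=0$. By (L1), $\mathrm{SL}(V')$ is generated by transvections of $V'$, and these are of the form $t(w,\eta)$ with $w\in V'$ and $\eta(v)=0$.
\end{proof}

The hypothesis $n\ge3$ is needed. For $n=2$ and $q=9$, the matrices $\operatorname{diag}(c,c^{-1})$ with $c^4=1$ normalize the group of upper unitriangular matrices with entry in $\mathbb F_3$. Together they form a subgroup of order $12$ and index $6<8$ in $P$ that does not contain $L_v$, which has order $9$.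

\section{Subgroups of small index in $\mathrm{SL}_n(q)$}\label{sec:small}

In this section $n\ge3$ and $q$ is arbitrary. Put
\[
\kappa=\frac{q-1}{\gcd(3,q-1)}\ \ (n=3),\qquad \kappa=\frac{q-1}{\gcd(2,q-1)}\ \ (n=4),\qquad \kappa=q-1\ \ (n\ge5).
\]
Thus $\kappa$ is the number of cubes, squares, or all elements in $\mathbb F_q^*$.

\begin{proposition}\label{prop:small}
Let $n\ge3$ and let $H\le L$ have index $D<\kappa(q^{n-1}-1)$. Then $H=L$, or $H$ fixes a point or a hyperplane.
\end{proposition}

The bound cannot be replaced by $M$ in general. For $(n,q)=(4,2)$ it equals $7$, and a subgroup of index $8$ in $L\cong A_8$ fixes no point and no hyperplane, since $15\nmid 8$.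

The plan is to find many transvections in $H$. Fix $H$ as in the proposition and define additive groups
\[
F_v=\{\varphi\in v^\perp:t(v,\varphi)\in H\},\qquad F^\eta=\{u\in\ker\eta:t(u,\eta)\in H\}.
\]
For a flag $(v,\eta)$ consider the conditions
\[
a(v,\eta)\colon\ F_v+\mathbb F_q\eta=v^\perp,\qquad\qquad b(v,\eta)\colon\ F^\eta+\mathbb F_qv=\ker\eta .
\]
With $X=X_{v,\eta}$ they say that $T_v=(T_v\cap H)X$ and $T^\eta=(T^\eta\cap H)X$, respectively. To see what to expect, let $H$ be the stabilizer of a point $\mathbb F_qw$. If $\eta(w)=0$, then $T^\eta\le H$ and $b(v,\eta)$ holds. If $\eta(w)\neq0$, then $F_v=v^\perp\cap w^\perp$ has codimension one in $v^\perp$ and does not contain $\eta$, so $a(v,\eta)$ holds. One of the two conditions holds at every flag, and the key step is that small index alone forces this.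

\begin{lemma}\label{lem:dich}
For every flag $(v,\eta)$, at least one of $a(v,\eta)$ and $b(v,\eta)$ holds.
\end{lemma}

\subsection*{The case $n=3$ in matrices}
Let $v=e_1$ and let $\eta$ be the third coordinate. Then $Q=T_vT^\eta$ is the group of matrices
\[
\begin{pmatrix}1&a&e\\0&1&b\\0&0&1\end{pmatrix},
\]
$T_v$ is given by $b=0$, $T^\eta$ by $a=0$, and $X$ by $a=b=0$. The quotient $Q/X\cong\mathbb F_q^2$ has the characters $\lambda_{\alpha,\beta}=\psi(\alpha a+\beta b)$. Let $\Omega=L/H$, and suppose that $f\in\mathbb C\Omega$ is an eigenvector of $Q$ for $\lambda_{\alpha,\beta}$ with $\alpha\beta\ne0$. Let $E$ be the eigenspace of $T_v$ for the character $\psi(\alpha a)$. Conjugation by $d=\operatorname{diag}(c,c,c^{-2})$ fixes $a$ and multiplies $e$ and $b$ by $c^3$, so $df\in E$ is an eigenvector for $\lambda_{\alpha,\beta c^{-3}}$. Hence $\dim E\ge\kappa$. The lower right block $\mathrm{SL}_2(q)$ permutes the $q^2-1$ nontrivial characters of $T_v$ transitively, so $D\ge\kappa(q^2-1)$, against the hypothesis. Therefore only characters on the two axes $\alpha\beta=0$ occur. The characters trivial on the image $R$ of $Q\cap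 H$ in $\mathbb F_q^2$ all occur, and they form a group, so they lie on a single axis. If this axis is $\alpha=0$, then $R$ contains all $(a,0)$, which is $a(v,\eta)$; if it is $\beta=0$, we get $b(v,\eta)$. The general proof is the same double count: $q^{n-1}-1$ eigenspaces of $T_v$, and $\kappa$ characters inside each of them.

\begin{proof}[Proof of Lemma~\ref{lem:dich}]
Let $\Omega=L/H$ with base point $\omega_0=H$, and write $V=\mathbb F_qv\oplus V'$.

\emph{The eigenspaces of $T_v$.} Restriction identifies $v^\perp$ with the dual of $V'$, so by (C3) the characters of $T_v$ are $\chi_x\colon t(v,\varphi)\mapsto\psi(\varphi(x))$ with $x\in V'$. Let $E_x\subseteq\mathbb C\Omega$ be the eigenspace of $\chi_x$. For $A\in\mathrm{GL}(V')$ let $\ell_A\in L$ act as $A$ on $V'$ and as $\det(A)^{-1}$ on $v$. Then $\ell_A^{-1}t(v,\varphi)\ell_A=t(v,\det(A)\,\varphi\ell_A)$, so for $f\in E_x$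
\[
t(v,\varphi)\,\ell_Af=\psi\bigl(\varphi(\det(A)Ax)\bigr)\,\ell_Af ,
\]
and therefore $\ell_AE_x=E_{\det(A)Ax}$. As $\dim V'\ge2$, the group $\mathrm{SL}(V')$ is transitive on $V'\setminus0$, so all $E_x$ with $x\neq0$ have the same dimension $m$. Then $m(q^{n-1}-1)\le D$, so $m<\kappa$. This is the only place where the bound on $D$ is used.

\emph{Claim: if $0\neq x\in W:=V'\cap\ker\eta$, then $T^\eta$ acts trivially on $E_x$.} We have $\ker\eta=\mathbb F_qv\oplus W$ and $\dim W=n-2$. So $T^\eta$ is generated by $X=X_{v,\eta}$ and the groups $X_{u,\eta}$ with $0\neq u\in W$. The element $t(v,c\eta)\in X$ acts on $E_x$ as $\psi(c\eta(x))=1$. Fix $0\ne u\in W$, and let $Y=\{h\in L:hE_x=E_x\}$. This group contains every $\ell_A$ with $\det(A)Ax=x$. The elements $t(au,\eta)$ fix $v$ and $x$ and preserve $V'$, so they are of this form, and $X_{u,\eta}\le Y$. To find multipliers, choose $y\in V'$ with $\eta(y)=1$. If $AW=W$, $Au=\beta u$ and $Ay=\varepsilon y$, then $\eta\ell_A^{-1}=\varepsilon^{-1}\eta$, and so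
\[
\ell_A\,t(au,\eta)\,\ell_A^{-1}=t(\beta\varepsilon^{-1}au,\eta).
\]
Let $c\in\mathbb F_q^*$, and let $\langle x,u\rangle$ be the span of $x$ and $u$. There are three cases.
\begin{itemize}
\item $\langle x,u\rangle\ne W$. Choose $z\in W\setminus\langle x,u\rangle$ and a complement $W_0\supseteq\langle x,u\rangle$ of $\mathbb F_qz$ in $W$. Let $A$ be the identity on $W_0$, with $z\mapsto cz$ and $y\mapsto c^{-1}y$. Then $\det A=1$, $Ax=x$, and the multiplier is $c$.
\item $\langle x,u\rangle=W$ has dimension $2$, so $n=4$. Let $A\colon x\mapsto x$, $u\mapsto cu$, $y\mapsto c^{-1}y$. Then $\det A=1$, and the multiplier is $c^2$.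
\item $\langle x,u\rangle=W$ has dimension $1$, so $n=3$. Let $A\colon x\mapsto cx$, $y\mapsto c^{-2}y$. Then $\det(A)Ax=c^{-1}cx=x$ and $Au=cu$, and the multiplier is $c^3$.
\end{itemize}
In each case the multipliers form a subgroup of $\mathbb F_q^*$ of order at least $\kappa>\dim E_x$. By Lemma~\ref{lem:count}, $X_{u,\eta}$ acts trivially on $E_x$. This proves the claim.

\emph{From characters to subgroups.} The claim relates $T_v$ and $T^\eta$, which do not commute; we pass to a quotient in which they do. By \eqref{eq:comm}, $[T_v,T^\eta]\le X=T_v\cap T^\eta$. So $Q=T_vT^\eta$ is a group, $X$ is central in $Q$, and $Q/X=T_v/X\times T^\eta/X$ is abelian. Let $R=(Q\cap H)X/X$ and $\lambda\in R^\perp$, viewed as a character of $Q$. As $\lambda$ is trivial on the stabilizer $Q\cap H$ of $\omega_0$, the vector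
\[
f=\sum_{s\in Q/(Q\cap H)}\lambda(s)^{-1}\,s\omega_0
\]
is well defined and nonzero, and $s'f=\lambda(s')f$ for $s'\in Q$. Suppose that $\lambda$ is nontrivial on $T_v$. Then $\lambda|_{T_v}=\chi_x$ with $x\ne0$, and $f\in E_x$. Since $\lambda$ is trivial on $X$, we have $\psi(c\eta(x))=1$ for all $c$, so $x\in W$. By the claim $T^\eta$ fixes $f$, so $\lambda$ is trivial on $T^\eta$. Thus
\[
R^\perp\subseteq (T_v/X)^\perp\cup(T^\eta/X)^\perp .
\]
A group contained in the union of two subgroups lies in one of them: if $\lambda_1$ were outside the first and $\lambda_2$ outside the second, then $\lambda_1\lambda_2$ would be outside both. By (C2), $T_v/X\le R$ or $T^\eta/X\le R$. In the first case each $t\in T_v$ is a product $t=hx'$ with $h\in H$ and $x'\in X$, and $h=tx'^{-1}\in T_v\cap H$; this is $a(v,\eta)$. In the second case the same argument with $T^\eta$ in place of $T_v$ gives $b(v,\eta)$.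
\end{proof}

Lemma~\ref{lem:dich} gives transvections in $H$ only modulo $X$. The commutator formula recovers $X$, provided that both $F_v$ and $F^\eta$ are large at the same flag. Call a nonzero vector $v$ \emph{full} if $T_v\le H$, and a nonzero functional $\eta$ \emph{full} if $T^\eta\le H$.

\begin{lemma}\label{lem:full}
There is a full vector or a full functional.
\end{lemma}

\begin{proof}
Suppose not, and take any $v\neq0$. Since $F_v$ is a proper subgroup of $v^\perp$, by (C2) and (C3) there is $x\notin\mathbb F_qv$ with $\psi(\varphi(x))=1$ for all $\varphi\in F_v$. As $n\ge3$, there is $\eta\neq0$ with $\eta(v)=\eta(x)=0$. The nontrivial character $\varphi\mapsto\psi(\varphi(x))$ of $v^\perp$ kills $F_v+\mathbb F_q\eta$, so $a(v,\eta)$ fails. Hence $b(v,\eta)$ holds, and $|F^\eta|\ge q^{n-1}/q=q^{n-2}$.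

Now argue dually with this $\eta$. Since $F^\eta$ is a proper subgroup of $\ker\eta$, there is $\xi\notin\mathbb F_q\eta$ with $\psi(\xi(u))=1$ for all $u\in F^\eta$, and there is $w\ne0$ with $\eta(w)=\xi(w)=0$. The nontrivial character $u\mapsto\psi(\xi(u))$ of $\ker\eta$ kills $F^\eta+\mathbb F_qw$, so $b(w,\eta)$ fails and $a(w,\eta)$ holds.

We show that $\mathbb F_q\eta\subseteq F_w$. Suppose first that there is $u\in F^\eta\setminus\mathbb F_qw$. By \eqref{eq:comm}, $t(w,\varphi(u)\eta)\in H$ for all $\varphi\in F_w$. As $\eta(u)=0$, condition $a(w,\eta)$ gives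
\[
\{\varphi(u):\varphi\in F_w\}=\{\varphi(u):\varphi\in w^\perp\}=\mathbb F_q ,
\]
where the last equality holds because $u\notin\mathbb F_qw$. So $\mathbb F_q\eta\subseteq F_w$. Otherwise $F^\eta\subseteq\mathbb F_qw$. Then $|F^\eta|\ge q^{n-2}\ge q$ forces $F^\eta=\mathbb F_qw$, so $t(w,c\eta)=t(cw,\eta)\in H$ for all $c$. In both cases $F_w=F_w+\mathbb F_q\eta=w^\perp$, so $w$ is full, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
By (L5), passing from $H$ to $H^*\le\mathrm{SL}(V^*)$ preserves the index and the conclusion, and it turns a full functional into a full vector. So by Lemma~\ref{lem:full} we may assume that there is a full vector. The full vectors are defined in terms of $H$ alone, so they give an $H$-invariant object. Let $U$ consist of $0$ and all full vectors. If $w$ is full and $h\in H$, then $T_{hw}=hT_wh^{-1}\le H$, so $U$ is $H$-invariant. It is closed under scalars, as $T_{cw}=T_w$ for $c\ne0$. If $v,w\in U$ are independent, choose $\varphi\in v^\perp$ with $\varphi(w)=1$; then $t(v,\varphi)\in H$ maps $w$ to $w+v$, so $w+v\in U$.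 Hence $U$ is an $H$-invariant subspace, of dimension $k\ge1$.

If $k=n$, then $H$ contains all transvections and $H=L$ by (L1). If $k=1$ or $k=n-1$, then $H$ fixes a point or a hyperplane. Suppose that $2\le k\le n-2$. Choose $v\notin U$, $0\neq w\in U$, and $\eta$ with $\eta(v)=0$ and $\eta(w)\neq0$. If $\varphi\in F_v$, then $u+\varphi(u)v\in U$ for all $u\in U$, so $\varphi$ vanishes on $U+\mathbb F_qv$. Hence $|F_v+\mathbb F_q\eta|\le q^{n-k-1}\cdot q<q^{n-1}$ as $k\ge2$, and $a(v,\eta)$ fails. If $u\in F^\eta$, then $w+\eta(w)u\in U$, so $u\in U\cap\ker\eta$, a space of dimension $k-1$. Hence $|F^\eta+\mathbb F_qv|\le q^{k-1}\cdot q<q^{n-1}$ as $k\le n-2$, and $b(v,\eta)$ fails. This contradicts Lemma~\ref{lem:dich}.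
\end{proof}

\section{Proof of the two bounds}\label{sec:bounds}

It remains to compare the range of Proposition~\ref{prop:small} with the indices that occur. The pairs for which the comparison fails are exactly those with $\kappa=1$.

\begin{lemma}\label{lem:num}
Let $n\ge3$, $q\ge3$ and $(n,q)\notin\{(3,4),(4,3)\}$. Then
\begin{itemize}
\item[(a)] $M\le 2(q^{n-1}-1)$;
\item[(b)] $\kappa\ge2$;
\item[(c)] $2(q-1)_r\le\kappa\,g_r$ for every prime $r\mid g$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) With $y=q^{n-1}-1\ge 8$ we have $M=q^{n-1}+\frac{y}{q-1}\le y+1+\frac y2\le 2y$.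

(b) If $\kappa=1$, then $q-1$ divides $3$, $2$ or $1$ according as $n=3$, $n=4$ or $n\ge5$. For $q\ge3$ this leaves only the two excluded pairs.

(c) If $n\ge5$, then $\kappa g_r\ge 2(q-1)$. Let $n=4$, so $r=2$ and $\kappa=(q-1)/2$. If $4\mid q-1$, then $g_2=4$ and $\kappa g_2=2(q-1)$. Otherwise $(q-1)_2=g_2=2$ and the claim is (b). Let $n=3$, so $r=g=3$ and $\kappa g_3=q-1$. The inequality $2(q-1)_3\le q-1$ holds unless $q-1$ is a power $3^c$ with $c\ge1$. In that case $q-1$ is odd, so $q=2^k$. The case $c=1$ is $q=4$, which is excluded. If $c\ge2$, then $2^k\equiv1\pmod 9$. The order of $2$ modulo $9$ is $6$, so $6\mid k$, and $7\mid 2^6-1\mid q-1$, which is impossible.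
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:proper}]
Let $n\ge3$ and $q\ge3$. The pairs $(3,4)$ and $(4,3)$ have $g>1$, so Lemma~\ref{lem:num} applies. A proper subgroup $H$ of index $D<M$ has $D<2(q^{n-1}-1)\le\kappa(q^{n-1}-1)$. By Proposition~\ref{prop:small} it fixes a point or a hyperplane, so $M\mid D$ by (L1), a contradiction. If $q$ is odd, then $g=1$ forces $n$ to be odd, so this covers all odd $q$. There remain $q=2$ with $n\ge3$, $n\neq4$, and $n=2$ with $q\ge4$ even. In these cases $L=\mathrm{PSL}_n(q)$ is simple and $(n,q)$ is not among the exceptions in (Co), so (Co) gives the bound.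
\end{proof}

The exceptions $(2,5),(2,7),(2,9),(2,11)$ in (Co) have $g=2$. They do not affect Theorem~\ref{thm:main}, because the preimage in $\mathrm{SL}_2(q)$ of a subgroup of $\mathrm{PSL}_2(q)$ contains $-1$ and so cannot detect $\mu_2$.

\begin{proof}[Proof of Proposition~\ref{prop:central}]
Since $g>1$, we have $q\ge3$.

\emph{The case $n=2$.} Here $r=2$, $q$ is odd and $-1\notin K$. By (L4) and Cauchy's theorem $|K|$ is odd, and $K$ embeds in $\mathrm{PSL}_2(q)$. Let $o=(q-1)/(q-1)_2$ be the odd part of $q-1$. We go through the list (D). An elementary abelian group in it has order at most $q$, and a cyclic group has order at most $(q+1)/2\le q$. In a semidirect product of odd order the cyclic factor has odd order dividing $q-1$, so the order is at most $qo$. Thus $|K|\le qo$ in all cases, and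
\[
[L:K]\ge\frac{q(q+1)(q-1)}{qo}=(q+1)(q-1)_2=M(q-1)_2 .
\]

\emph{The case $n\ge3$.} Suppose that $N=[L:K]<M(q-1)_r$. This index may exceed the range of Proposition~\ref{prop:small}, so we first enlarge $K$ by central elements. Let $Z$ be the Sylow $r$-subgroup of $Z(L)$, which is cyclic of order $g_r$. Every nontrivial subgroup of $Z$ contains $\mu_r$, so $K\cap Z=1$, and $H=KZ$ has index
\[
D=\frac{N}{g_r}<\frac{M(q-1)_r}{g_r}.
\]
The subgroup $H$ is proper, since otherwise (L2) and \eqref{eq:perfect} would give $K=L\ge\mu_r$.

If $(n,q)$ is $(3,4)$ or $(4,3)$, then $q-1=g=r$, so $Z=Z(L)$ and $D<M$. Then $H/Z$ is a proper subgroup of $\mathrm{PSL}_n(q)$ of index less than $M$, contradicting (Co). For all other pairs, parts (a) and (c) of Lemma~\ref{lem:num} give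
\[
D<\frac{2(q-1)_r}{g_r}\,(q^{n-1}-1)\le\kappa(q^{n-1}-1).
\]
By Proposition~\ref{prop:small}, $H$ fixes a point or a hyperplane, and hence so does $K$. By (L5) we may assume that $K\le P$, the stabilizer of a point $\mathbb F_qv$. Then $d=[P:K]=N/M<(q-1)_r\le q-1$. By Lemma~\ref{lem:parabolic}, $K=\delta^{-1}(C)$ with $[\mathbb F_q^*:C]=d$. A scalar $\zeta$ of order $r$ lies in $P$, because $r\mid n$, and $\delta(\zeta)=\zeta$. As $\mu_r\not\le K$, we get $\zeta\notin C$. A subgroup of the cyclic group $\mathbb F_q^*$ whose order is divisible by $r$ contains all elements of order $r$, so $r\nmid|C|$. Therefore $(q-1)_r$ divides $d=(q-1)/|C|$, contradicting $d<(q-1)_r$.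
\end{proof}

With Propositions~\ref{prop:proper} and~\ref{prop:central}, the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{BT} Neelima Borade and Ramin Takloo-Bighash, \emph{Minimal permutation representations for linear groups}, arXiv:2103.06346 (2021).

\bibitem{Coo} Cooperstein, Israel J. Math. 30 (1978).

\bibitem{Hup} Huppert, \emph{Endliche Gruppen I}.

\bibitem{KL} Kleidman and Liebeck, \emph{The Subgroup Structure of the Finite Classical Groups}.

\end{thebibliography}
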